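\title{The class equation of $\mathrm{Aut}_{\mathcal O}(M_\lambda)$ is not determined by the residue field}

\begin{abstract}
Let $\mathcal O$ be the ring of integers of a non-Archimedean local field with residue field of cardinality $q$, and let $G_\lambda(\mathcal O)$ be the automorphism group of the finite $\mathcal O$-module of type $\lambda$. We show that the multiset of conjugacy class sizes of $G_\lambda(\mathcal O)$ is not determined by $\lambda$ and $q$: for every prime power $q$ there is a partition $\lambda$ with parts in $\{1,2,4\}$ for which $W(\mathbb F_q)$ and $\mathbb F_q[[t]]$ give different multisets. If all parts of $\lambda$ are at most $2$, the multiset depends only on $\lambda$ and $q$. The proof extracts from the class sizes a weighted count of commuting triples of matrices over the residue field that lift modulo $\wp^2$, and encodes in one such triple a configuration of points and lines that lifts only if $p\in\wp^2$.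
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\mathcal O$ be the ring of integers of a non-Archimedean local field, $\wp$ its maximal ideal, and $k=\mathcal O/\wp$ its residue field, a finite field of cardinality $q$ and characteristic $p$. Put $\mathcal O_s=\mathcal O/\wp^s$. For a partition $\lambda=(\lambda_1\ge\dots\ge\lambda_m)$ let
\[
M_\lambda=\mathcal O_{\lambda_1}\oplus\dots\oplus\mathcal O_{\lambda_m},\qquad G_\lambda(\mathcal O)=\mathrm{Aut}_{\mathcal O}(M_\lambda).
\]
Every finite $\mathcal O$-module is isomorphic to $M_\lambda$ for exactly one $\lambda$, its \emph{type}. If $\lambda=(s^n)$ has $n$ parts equal to $s$, then $G_\lambda(\mathcal O)=\mathrm{GL}_n(\mathcal O_s)$. The \emph{class equation} of a finite group is the multiset of the sizes of its conjugacy classes.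

Different rings can have the same residue field, and the group $G_\lambda(\mathcal O)$ does see the ring: $G_{(3)}(\mathbb Z_2)=(\mathbb Z/8)^\times$ has exponent $2$, while $1+t$ has order $4$ in $G_{(3)}(\mathbb F_2[[t]])=(\mathbb F_2[t]/t^3)^\times$. Numerical invariants are more stable. The order of $G_\lambda(\mathcal O)$ depends only on $\lambda$ and $q$ (Remark~\ref{rem:order}). For $\lambda=(1^n)$ the group is $\mathrm{GL}_n(k)$. For $\lambda=(s)$ it is abelian of order $q^{s-1}(q-1)$, so all classes have size $1$. For $\lambda=(2^n)$ it is known that, if $\mathcal O$ and $\mathcal O'$ have isomorphic residue fields, there is a size-preserving bijection between the conjugacy classes of $\mathrm{GL}_n(\mathcal O_2)$ and those of $\mathrm{GL}_n(\mathcal O'_2)$. There is also a reason to expect a general statement: $\mathcal O_s$ is built from $s$ layers $\wp^i/\wp^{i+1}\cong k$, and one may hope to count layer by layer, by linear algebra over $k$ in which the ring no longer appears. This leads to the following question, which comes from \cite{Singla}.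

\begin{quote}
\emph{Is it true that for every partition $\lambda$ and all rings $\mathcal O,\mathcal O'$ as above whose residue fields have the same cardinality, the groups $G_\lambda(\mathcal O)$ and $G_\lambda(\mathcal O')$ have the same class equation?}
\end{quote}

\subsection{Results}

The answer is no. Objects attached to a second ring $\mathcal O'$ carry a prime.

\begin{theorem}\label{thm:A}
Let $\mathcal O,\mathcal O'$ have residue fields of the same cardinality $q$, a power of the prime $p$, and suppose $p\notin\wp^2$ and $p\in\wp'^2$. Then there is a partition $\lambda$ with all parts in $\{1,2,4\}$ such that $G_\lambda(\mathcal O)$ and $G_\lambda(\mathcal O')$ have different class equations.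
\end{theorem}

Let $W(\mathbb F_q)$ be the unramified extension of $\mathbb Z_p$ with residue field $\mathbb F_q$. In $W(\mathbb F_q)$ the prime $p$ generates $\wp$, and in $\mathbb F_q[[t]]$ we have $p=0$. This pair therefore satisfies the hypotheses, and the statement in the question fails for every $q$.

\begin{theorem}\label{thm:B}
If all parts of $\lambda$ are at most $2$, the class equation of $G_\lambda(\mathcal O)$ depends only on $\lambda$ and $q$.
\end{theorem}

\begin{corollary}\label{cor:C}
Let $\mathcal O=W(\mathbb F_q)$ and let $\mathcal O'$ have residue field of cardinality $q$. The class equations of $G_\lambda(\mathcal O)$ and $G_\lambda(\mathcal O')$ agree for all $\lambda$ if and only if $\mathcal O'\cong\mathcal O$.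
\end{corollary}

\begin{proof}
Isomorphic rings give isomorphic groups. Let $\mathcal O'\not\cong\mathcal O$. If we had $p\notin\wp'^2$, then $p$ would be a uniformizer of $\mathcal O'$, so $\mathcal O'$ would be the unramified extension of $\mathbb Z_p$ with residue field $\mathbb F_q$, which is $W(\mathbb F_q)$. Hence $p\in\wp'^2$, and Theorem~\ref{thm:A} applies.
\end{proof}

We do not settle whether a partition with $\lambda_1=3$ can occur in Theorem~\ref{thm:A}, nor the case of two rings that both satisfy $p\in\wp^2$.

\subsection{The idea}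

The layer-by-layer heuristic has a weak point, which one equation already shows. The equation $u^2+1=0$ has the root $u=1$ in $\mathbb F_2$. Its lifts $u=1+\pi a$, $a\in\mathbb F_2$, to a ring $\mathcal O_2$ with uniformizer $\pi$ satisfy $u^2+1=2$. Over $\mathbb F_2[t]/t^2$ both lifts are roots; over $\mathbb Z/4$ neither is. In general the lifts of a solution through one layer solve an \emph{affine} linear system over $k$. Its linear part does not depend on the ring, but its constant term does, and the constant term decides whether there is any solution. Over $k[t]/t^2$ the constant term can be taken to be zero, so everything lifts. A count of this kind is therefore at least as large over $k[t]/t^2$ as over any other $\mathcal O_2$, and strictly larger as soon as one solution is obstructed.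

The proof of Theorem~\ref{thm:A} finds such a count inside the class equations, in three steps.
\begin{enumerate}
\item[(1)] For a partition $\mu$ of $n$ we single out a family of conjugacy classes of $n\times n$ matrices over $\mathcal O_4$ and show that their number $\tau_{\mathcal O}(\mu)$ is a count of commuting triples over $\mathcal O_2$. This gives $\tau_{\mathcal O'}(\mu)\ge\tau_{\mathcal O}(\mu)$ when $p\in\wp'^2$ (Section~\ref{sec:count}).
\item[(2)] When $p\notin\wp^2$ we construct a commuting triple over $k$ that does not lift to $\mathcal O_2$. It encodes a configuration of points and lines, the Fano plane when $p=2$, that forces $p=0$ (Section~\ref{sec:fano}).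
\item[(3)] We show that the class equations for partitions with parts in $\{1,2,4\}$ determine $\tau_{\mathcal O}(\mu)$. The parts $4$ carry the classes being counted; the parts $1$ and $2$ come from auxiliary summands, which act as markers (Section~\ref{sec:markers}).
\end{enumerate}
Theorem~\ref{thm:B} is proved first, in Section~\ref{sec:B}; it is the case in which no obstruction arises.

\emph{Conventions.} We fix a uniformizer $\pi$ of $\mathcal O$, and for each $\theta\in k$ a lift $\hat\theta\in\mathcal O$. Residue fields of equal cardinality are identified by a fixed isomorphism. For a square matrix $A$, $Z(A)$ is its centralizer in the full matrix ring over the same coefficient ring. Multiplication by $\pi^s$ identifies $\mathcal O_s$ with $\pi^s\mathcal O_{2s}$, so $\pi^sX\in M_n(\mathcal O_{2s})$ makes sense for $X\in M_n(\mathcal O_s)$; we write $\frac1\pi$ for the inverse of $M_n(k)\to\pi M_n(\mathcal O_2)$. Length over $\mathcal O$ is denoted $\operatorname{len}$, so $|N|=q^{\operatorname{len}N}$, and $N[\pi^s]$ is the kernel of $\pi^s$ on $N$.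

\section{Modules, duality and divisibility chains}\label{sec:prelim}

\subsection{Conjugacy classes as modules}

Let $R=\mathcal O[x]$. An element $g\in G_\lambda(\mathcal O)$ makes $M_\lambda$ an $R$-module with $x$ acting by $g$. Two elements are conjugate if and only if the modules are isomorphic, and the centralizer of $g$ is the automorphism group of the module. Let $\mathcal E$ be the set of isomorphism classes of finite $R$-modules on which $x$ is bijective. For $N\in\mathcal E$ let $\lambda(N)$ be its type over $\mathcal O$ and $a(N)=|\mathrm{Aut}_RN|$. The classes of $G_\lambda(\mathcal O)$ correspond to the $N\in\mathcal E$ of type $\lambda$, and the class of $N$ has size $|G_\lambda(\mathcal O)|/a(N)$. The order $|G_\lambda(\mathcal O)|$ is the sum of the class sizes, so the class equation determines the numbers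
\begin{equation}\label{eq:S0}
\mathcal S_0(\lambda;a)=\#\{N\in\mathcal E:\ \lambda(N)=\lambda,\ a(N)=a\}\qquad(a\ge1).
\end{equation}

We use the Krull--Schmidt theorem: a module of finite length is a direct sum of indecomposable modules, unique up to isomorphism and order. A module with local endomorphism ring is indecomposable. We also use three elementary facts.
\begin{enumerate}
\item[(F1)] Let $G$ be a free $\mathcal O_s$-module of finite rank. Elements of $G$ that are linearly independent modulo $\pi$ extend to a basis of $G$ (Nakayama's lemma). An endomorphism of $G$ is invertible if and only if it is invertible modulo $\pi$. Direct summands of $G$ are free. A free submodule of rank $r$ has $q^{sr}$ elements, so nested free submodules of equal rank coincide.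
\item[(F2)] A submodule of an $\mathcal O$-module with $\rho$ generators has at most $\rho$ generators, because $\mathcal O$ is a principal ideal domain.
\item[(F3)] The kernel and the cokernel of an endomorphism of a finite abelian group have the same order.
\end{enumerate}

\subsection{Duality over $\mathcal O_s$}

For a finite $\mathcal O_s$-module $W$ put $W^*=\mathrm{Hom}_{\mathcal O_s}(W,\mathcal O_s)$.

\begin{lemma}\label{lem:dual}
\begin{enumerate}
\item[(a)] The functor $W\mapsto W^*$ is exact, and $|W^*|=|W|$.
\item[(b)] Let $F\in\mathcal O_s[x]$ be monic of degree $j\ge1$ and $E=\mathcal O_s[x]/(F)$. For every finite $R$-module $N$, $\mathrm{Hom}_R(N,E)\cong\big(N/(\pi^sN+FN)\big)^*$. Moreover $E$ is an injective $E$-module.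
\item[(c)] Let $A\in M_n(\mathcal O_s)$ and $W=[A,M_n(\mathcal O_s)]$. For the trace form $(X,h)\mapsto\operatorname{tr}(Xh)$ we have $W^\perp=Z(A)$ and $Z(A)^\perp=W$, and $X\mapsto\operatorname{tr}(X\,\cdot\,)$ induces a bijection $M_n(\mathcal O_s)/W\to Z(A)^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Baer's criterion, $\mathcal O_s$ is an injective module over itself if every homomorphism from an ideal $(\pi^i)$ to $\mathcal O_s$ extends to $\mathcal O_s$. Such a homomorphism sends $\pi^i$ into the annihilator of $\pi^{s-i}$, which is $(\pi^i)$, so it is multiplication by an element of $\mathcal O_s$. This gives exactness. For $i\le s$ we have $(\mathcal O_i)^*\cong\mathcal O_s[\pi^i]\cong\mathcal O_i$, and $W$ is a sum of such cyclic modules.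

(b) Pair $e,e'\in E$ by taking the coefficient of $x^{j-1}$ in $ee'$, in the basis $1,x,\dots,x^{j-1}$. The pairing of $x^u$ and $x^v$ is $0$ for $u+v<j-1$ and $1$ for $u+v=j-1$, so its matrix has determinant $\pm1$. Hence $E\cong E^*$ as $E$-modules, and for every finite $E$-module $N_1$,
\[
\mathrm{Hom}_E(N_1,E)\cong\mathrm{Hom}_E\big(N_1,\mathrm{Hom}_{\mathcal O_s}(E,\mathcal O_s)\big)\cong N_1^*,
\]
naturally in $N_1$. By (a) this functor is exact, so $E$ is injective (Baer's criterion involves only finite modules). Every $R$-map $N\to E$ factors through $N_1=N/(\pi^sN+FN)$.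

(c) The trace form is perfect: the matrix units $E_{uv}$ and $E_{vu}$ are dual bases. From $\operatorname{tr}([A,Y]h)=\operatorname{tr}(Y[h,A])$ we get $W^\perp=Z(A)$. For any submodule $U$ of $M_n(\mathcal O_s)$ we have $U^\perp\cong(M_n(\mathcal O_s)/U)^*$, so $|U|\,|U^\perp|=|M_n(\mathcal O_s)|$ by (a). Applying this to $W$ and to $W^\perp$ gives $|W^{\perp\perp}|=|W|$, and $W\subset W^{\perp\perp}$; so $W=Z(A)^\perp$. The map in (c) is then injective, between sets of size $|Z(A)|$.
\end{proof}

\subsection{Divisibility chains}

The arguments below need matrices whose centralizers behave well under reduction. Modules built from a divisibility chain provide them.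

\begin{lemma}\label{lem:chain}
Let $g_1\mid g_2\mid\dots\mid g_u$ be monic polynomials in $\mathcal O_s[x]$ and $N=\bigoplus_i\mathcal O_s[x]/(g_i)$. Then $\mathrm{End}_R(N)$ is free over $\mathcal O_s$ of rank $\sum_{i,i'}\min(\deg g_i,\deg g_{i'})$, and for $s'<s$ the reduction $\mathrm{End}_R(N)\to\mathrm{End}_R(N/\pi^{s'}N)$ is surjective. Every such chain over $\mathcal O_s$ lifts to a chain of monic polynomials over $\mathcal O_{s''}$, $s''>s$.
\end{lemma}

\begin{proof}
Let $f\mid g$ be monic. A homomorphism from a cyclic module is determined by the image $h$ of $1$. For $\mathcal O_s[x]/(g)\to\mathcal O_s[x]/(f)$ there is no condition on $h$, so the Hom module is $\mathcal O_s[x]/(f)$, generated by $1\mapsto1$. For $\mathcal O_s[x]/(f)\to\mathcal O_s[x]/(g)$ the condition is $g\mid fh$. Monic polynomials are not zero divisors, so this means $(g/f)\mid h$, and the Hom module is $(g/f)\mathcal O_s[x]/(g)\cong\mathcal O_s[x]/(f)$, generated by $1\mapsto g/f$. Both are free of rank $\deg f$, and the generators reduce to the corresponding generators over $\mathcal O_{s'}$.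 For the last claim, lift $g_1$ and the monic cofactors $g_{i+1}/g_i$.
\end{proof}

\begin{corollary}\label{cor:pairs}
Every $\bar A\in M_n(k)$ has a lift $\hat A\in M_n(\mathcal O_s)$ such that $Z(\hat A)\to Z(\bar A)$ is surjective. In particular every commuting pair of matrices over $k$ lifts to a commuting pair over $\mathcal O_s$.
\end{corollary}

\begin{proof}
By the rational canonical form, $\bar A$ is conjugate to multiplication by $x$ on $\bigoplus_ik[x]/(g_i)$ with $g_1\mid g_2\mid\cdots$ monic, in the bases $1,x,x^2,\dots$. Lift the chain and the conjugating matrix, and apply Lemma~\ref{lem:chain}.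
\end{proof}

\begin{example}\label{ex:nonchain}
Over $\mathcal O_2$ the first statement of the corollary fails. The matrices $\pi E_{22}$ and $\pi E_{12}$ in $M_2(\mathcal O_2)$ commute, but any lifts to $\mathcal O_4$ satisfy $[\pi E_{22}+\pi^2X,\pi E_{12}+\pi^2Y]\equiv-\pi^2E_{12}$ modulo $\pi^3$. The matrix $\pi E_{22}$ belongs to the module $\mathcal O_2[x]/(x)\oplus\mathcal O_2[x]/(x-\pi)$, and neither of $x$, $x-\pi$ divides the other.
\end{example}

\section{Partitions with parts at most 2}\label{sec:B}

Here the group is an extension of a group defined over $k$ by a single abelian layer, and Corollary~\ref{cor:pairs} removes the only place where the ring could enter.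

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $M=\mathcal O_2^n\oplus k^m$ and $\mathfrak E=\mathrm{End}_{\mathcal O}M$. A map $k^m\to\mathcal O_2^n$ has image in $\pi\mathcal O_2^n$, so it is $\pi Q$ with $Q\in M_{n\times m}(k)$. A map $\mathcal O_2^n\to k^m$ factors through $k^n$, so it is given by $S\in M_{m\times n}(k)$. Thus elements of $\mathfrak E$ are quadruples $(P,Q,S,T)$ with $P\in M_n(\mathcal O_2)$, $T\in M_m(k)$. The composite $k^m\to\mathcal O_2^n\to k^m$ is always zero, so
\[
(P,Q,S,T)(P',Q',S',T')=(PP'+\pi QS',\ \bar PQ'+QT',\ S\bar P'+TS',\ TT'),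
\]
where bars denote reduction modulo $\pi$. The set $I=\{(\pi Y,0,0,0)\}$ is an ideal of square zero; we write $\pi Y$ for its elements. The quotient $\Lambda=\mathfrak E/I$ consists of quadruples $(\bar P,Q,S,T)$ over $k$ with product $(\bar P\bar P',\bar PQ'+QT',S\bar P'+TS',TT')$, so it depends only on $k,n,m$. Since $I$ is nilpotent, $\mathfrak E^\times\to\Lambda^\times$ is surjective with kernel $1+I$, and $|\mathfrak E^\times|=q^{n^2}|\Lambda^\times|$.

Fix $\alpha=(\bar P,Q,S,T)\in\Lambda^\times$. Choose a lift $\hat P$ of $\bar P$ with $Z(\hat P)\to Z(\bar P)$ surjective (Corollary~\ref{cor:pairs}) and put $\hat\alpha=(\hat P,Q,S,T)$. The elements of $\mathfrak E^\times$ above $\alpha$ are $\hat\alpha+\pi X$, $X\in M_n(k)$. The conjugacy classes of $\mathfrak E^\times$ above the class of $\alpha$ correspond to the orbits on these elements of the preimage $\Gamma\subset\mathfrak E^\times$ of the centralizer $Z_\Lambda(\alpha)^\times$.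

Conjugation by $1+\pi Y$ sends $X$ to $X+[Y,\bar P]$. Let $\beta=(\bar P',Q',S',T')\in Z_\Lambda(\alpha)^\times$. Then $\bar P'$ is invertible and commutes with $\bar P$, so it has a lift $\hat P'\in Z(\hat P)$; put $\hat\beta=(\hat P',Q',S',T')$. Define $X'$ by $\hat\beta(\hat\alpha+\pi X)=(\hat\alpha+\pi X')\hat\beta$. The last three components agree because $\beta$ commutes with $\alpha$. The first components are $\hat P'\hat P+\pi(\bar P'X+Q'S)$ and $\hat P\hat P'+\pi(X'\bar P'+QS')$, and $\hat P'\hat P=\hat P\hat P'$, so
\begin{equation}\label{eq:Baction}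
X'=(\bar P'X+Q'S-QS')\,\bar P'^{-1}.
\end{equation}
Without the choice of $\hat P$ a further term $\frac1\pi[\hat P',\hat P]\bar P'^{-1}$, computed in $\mathcal O_2$, would appear here.

Since $1+I$ acts by translations by $[M_n(k),\bar P]$, the group $\Gamma/(1+I)=Z_\Lambda(\alpha)^\times$ acts on $M_n(k)/[M_n(k),\bar P]$ by \eqref{eq:Baction}, and the classes above the class of $\alpha$ correspond to its orbits. The centralizer of $\hat\alpha+\pi X$ in $\mathfrak E^\times$ lies in $\Gamma$. Its image in $Z_\Lambda(\alpha)^\times$ is the stabilizer $\mathrm{Stab}(X)$ of the coset of $X$: if $\hat\beta$ sends $X$ to $X+[Y,\bar P]$, then $(1-\pi Y)\hat\beta$ fixes $X$. Its intersection with $1+I$ is $\{1+\pi Y:[Y,\bar P]=0\}$. So the centralizer has order $|\mathrm{Stab}(X)|\cdot|Z(\bar P)|$. The classes of $\Lambda^\times$, the action \eqref{eq:Baction}, these orders and $|\mathfrak E^\times|$ depend only on $k$ and $\lambda$.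
\end{proof}

\section{Free $\mathcal O_4$-modules and commuting triples}\label{sec:count}

\subsection{Classes above a class}

The next lemma explains why the parts $4$ appear: classes at level $2s$ are counted by commuting elements at level $s$.

\begin{lemma}\label{lem:burnside}
Let $\hat A\in M_n(\mathcal O_{2s})$ have reduction $\bar A\in M_n(\mathcal O_s)$, and suppose that $Z(\hat A)\to Z(\bar A)$ is surjective. Then the number of $\mathrm{GL}_n(\mathcal O_{2s})$-conjugacy classes of matrices in $M_n(\mathcal O_{2s})$ whose reduction is conjugate to $\bar A$ equals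
\[
\#\{(g,h)\in Z(\bar A)^\times\times Z(\bar A):\ gh=hg\}\,\big/\,|Z(\bar A)^\times|.
\]
\end{lemma}

\begin{proof}
Since $\mathrm{GL}_n(\mathcal O_{2s})\to\mathrm{GL}_n(\mathcal O_s)$ is surjective, each such class contains a matrix $\hat A+\pi^sX$, $X\in M_n(\mathcal O_s)$. An element conjugating one such matrix to another reduces to some $g\in Z(\bar A)^\times$. By hypothesis and (F1), $g$ has a lift $\hat g\in Z(\hat A)^\times$, so the element is $(1+\pi^sY)\hat g$. As $\pi^{2s}=0$, it acts by $X\mapsto gXg^{-1}+[Y,\bar A]$. So we count the orbits of $Z(\bar A)^\times$, acting by conjugation, on $M_n(\mathcal O_s)/W$ with $W=[\bar A,M_n(\mathcal O_s)]$.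

By Lemma~\ref{lem:dual}(c) this set is $Z(\bar A)^*$, and since $\operatorname{tr}(gXg^{-1}h)=\operatorname{tr}(Xg^{-1}hg)$, the element $g$ sends a functional $\varphi$ to $h\mapsto\varphi(g^{-1}hg)$. The fixed points of $g$ are the $\varphi$ vanishing on all $g^{-1}hg-h$. Substituting $h=gh'$, these elements are the commutators $h'g-gh'$, $h'\in Z(\bar A)$. So the fixed points form the dual of the cokernel of $h'\mapsto[h',g]$ on $Z(\bar A)$, and by Lemma~\ref{lem:dual}(a) and (F3) their number is $\#\{h\in Z(\bar A):gh=hg\}$. By Burnside's lemma the number of orbits of a finite group is the average number of fixed points.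
\end{proof}

For $s=1$ the hypothesis can always be arranged (Corollary~\ref{cor:pairs}), and the commuting triples $(\bar A,g,h)$ live over $k$, where the ring is invisible. For $s=2$ they live over $\mathcal O_2$, which does distinguish the rings in Theorem~\ref{thm:A}. The price is that the hypothesis may now fail (Example~\ref{ex:nonchain}), so we count only classes whose reduction modulo $\pi^2$ comes from a divisibility chain.

\subsection{The count $\tau_{\mathcal O}(\mu)$}

Let $\mu=(\mu_l)$ be a partition of $n$ with distinct part sizes $j_1<\dots<j_d$. We use a variable $y$ that is nilpotent modulo $\pi$; later $y=x-\hat\theta$. A \emph{$\mu$-chain} is a tuple $F=(F_1,\dots,F_d)$ of monic polynomials in $\mathcal O_2[y]$ with $F_i\equiv y^{j_i}$ modulo $\pi$, $\deg F_i=j_i$, and $F_1\mid\dots\mid F_d$. Put $F_{(j_i)}=F_i$ and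
\[
\bar N_F=\bigoplus_l\mathcal O_2[y]/(F_{(\mu_l)}).
\]
Let $C(F)$ be the number of isomorphism classes of $\mathcal O_4[y]$-modules $N$, free over $\mathcal O_4$, with $N/\pi^2N\cong\bar N_F$, and let
\[
\tau_{\mathcal O}(\mu)=\sum_{F}C(F),\qquad\text{the sum over all $\mu$-chains.}
\]

Let $J\in M_n(k)$ be the matrix of $y$ on $\bigoplus_lk[y]/(y^{\mu_l})$ in the bases $1,y,y^2,\dots$; let $\hat J$ be the same $0/1$-matrix over $\mathcal O_2$; and put $\mathfrak z=Z(J)$, $r=\dim_k\mathfrak z$.

The $\mu$-chains are parametrized independently of the ring. Write $F_i=y^{j_i}-\pi f_i$ with $f_i\in k[y]$ of degree less than $j_i$. Let $i<i'$ and $\delta=j_{i'}-j_i$. If $F_i\mid F_{i'}$, the cofactor is monic of degree $\delta$ and reduces to $y^\delta$, so it is $y^\delta-\pi u$ with $\deg u<\delta$, and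
\[
F_i\,(y^\delta-\pi u)=y^{j_{i'}}-\pi(y^\delta f_i+y^{j_i}u).
\]
Hence $F_i\mid F_{i'}$ if and only if $f_{i'}-y^\delta f_i\in y^{j_i}k[y]$; the bound on $\deg u$ is then automatic, since $\deg(f_{i'}-y^\delta f_i)<j_{i'}$. So $f=(f_1,\dots,f_d)$ runs through a $k$-vector space $\mathsf F$ that depends only on $k$ and $\mu$. In the bases $1,y,y^2,\dots$ the matrix of $y$ on $\bar N_F$ is $\hat J+\pi D_f$, where $D_f\in M_n(k)$ acts on a summand of size $j_i$ by $D_f(y^{j_i-1})=f_i(y)$ and kills the other basis vectors. It is linear in $f$.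

For commuting $b\in\mathfrak z^\times$, $c\in\mathfrak z$ let $\mathcal N_{\mathcal O}(b,c)$ be the number of triples $(f,B,C)$ with $f\in\mathsf F$ and $B,C\in M_n(\mathcal O_2)$ reducing to $b,c$, such that $\hat J+\pi D_f$, $B$, $C$ commute pairwise. We say that $(b,c)$ \emph{lifts} if $\mathcal N_{\mathcal O}(b,c)>0$.

\begin{proposition}\label{prop:tau}
With the sum over all commuting pairs $(b,c)\in\mathfrak z^\times\times\mathfrak z$,
\begin{equation}\label{eq:tau}
\tau_{\mathcal O}(\mu)=\frac1{q^r\,|\mathfrak z^\times|}\sum_{(b,c)}\mathcal N_{\mathcal O}(b,c).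
\end{equation}
\end{proposition}

\begin{proof}
Fix $F$, put $\bar A=\hat J+\pi D_f$ and $\mathfrak z_F=Z(\bar A)=\mathrm{End}(\bar N_F)$. Lift the chain $F$ to $\mathcal O_4$ and let $\hat A$ be the matrix of $y$ on the corresponding module. By Lemma~\ref{lem:chain}, $Z(\hat A)\to\mathfrak z_F$ is surjective, so Lemma~\ref{lem:burnside} with $s=2$ computes $C(F)$. Again by Lemma~\ref{lem:chain}, $\mathfrak z_F$ has order $q^{2r}$ and maps onto $\mathfrak z$, which has order $q^r$; with (F1) this gives $|\mathfrak z_F^\times|=q^r|\mathfrak z^\times|$ for every $F$. Finally, sort the commuting pairs $(B,C)\in\mathfrak z_F^\times\times\mathfrak z_F$ by their reductions $(b,c)$ and sum over $F$; by (F1), $B$ is invertible exactly when $b$ is.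
\end{proof}

\begin{example}\label{ex:small}
Let $\mu=(1)$. There are $q$ chains $F_1=y-\pi f$, and $C(F)=q^2$ counts the $y\in\mathcal O_4$ congruent to $\pi f$ modulo $\pi^2$; so $\tau_{\mathcal O}(\mu)=q^3$. In \eqref{eq:tau}, $\mathfrak z=k$, there are $(q-1)q$ pairs, each has $\mathcal N_{\mathcal O}=q^3$, and the right side is $(q-1)q\cdot q^3/(q(q-1))=q^3$. For $\mu=(1^n)$ we have $J=0$ and $D_f$ is scalar, so every pair lifts by Corollary~\ref{cor:pairs}. An obstruction needs three matrices in earnest.
\end{example}

\subsection{Comparing two rings}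

Fix lifts $\hat b,\hat c\in M_n(\mathcal O_2)$ of $b,c$ and write $B=\hat b+\pi B'$, $C=\hat c+\pi C'$ with $B',C'\in M_n(k)$. Expanding the three commutators with $\pi^2=0$ gives the conditions
\begin{equation}\label{eq:affine}
\begin{aligned}
\tfrac1\pi[\hat J,\hat b]+[J,B']+[D_f,b]&=0,\\
\tfrac1\pi[\hat J,\hat c]+[J,C']+[D_f,c]&=0,\\
\tfrac1\pi[\hat b,\hat c]+[b,C']+[B',c]&=0.
\end{aligned}
\end{equation}
This is an affine linear system over $k$ in $(f,B',C')$. Let $\mathcal N_{\mathrm{hom}}(b,c)\ge1$ be the number of solutions of the homogeneous system obtained by deleting the first term of each equation. It depends only on $k,\mu,b,c$, and $\mathcal N_{\mathcal O}(b,c)\in\{0,\mathcal N_{\mathrm{hom}}(b,c)\}$.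

\begin{proposition}\label{prop:compare}
Let $\mathcal O,\mathcal O'$ have residue fields of the same cardinality and let $p\in\wp'^2$. Then $\tau_{\mathcal O'}(\mu)\ge\tau_{\mathcal O}(\mu)$, with strict inequality if some pair $(b,c)$ has $\mathcal N_{\mathcal O}(b,c)=0$.
\end{proposition}

\begin{proof}
Since $p\in\wp'^2$, the ring $\mathcal O_2'$ is an $\mathbb F_p$-algebra. Write $k=\mathbb F_p[\alpha]$, with minimal polynomial $g$. Finite fields are perfect, so $g'(\alpha)\ne0$, and Hensel's lemma applies: for a lift $\hat\alpha$ we have $g(\hat\alpha+\pi'u)=g(\hat\alpha)+\pi'u\,g'(\alpha)$, which vanishes for a suitable $u\in k$. So $\mathcal O'_2$ contains a copy of $k$ mapping isomorphically onto the residue field. Take $\hat b,\hat c$ with entries in this copy; $\hat J$ has entries in it too. Then the three constant terms in \eqref{eq:affine} vanish, so $\mathcal N_{\mathcal O'}(b,c)=\mathcal N_{\mathrm{hom}}(b,c)$ for every pair. By \eqref{eq:tau},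
\[
\tau_{\mathcal O'}(\mu)-\tau_{\mathcal O}(\mu)=\frac1{q^r|\mathfrak z^\times|}\sum_{(b,c):\ \mathcal N_{\mathcal O}(b,c)=0}\mathcal N_{\mathrm{hom}}(b,c).\qedhere
\]
\end{proof}

\section{A commuting triple that does not lift}\label{sec:fano}

\subsection{A configuration that forces $p=0$}

Let $V=k^3$ with coordinates $x_1,x_2,x_3$. As in projective geometry, a \emph{point} is a one-dimensional and a \emph{line} a two-dimensional subspace of $V$; $[a_1{:}a_2{:}a_3]$ is the point spanned by $(a_1,a_2,a_3)$. Let $\tilde V$ be a free $\mathcal O_2$-module of rank $3$ with $\tilde V/\pi\tilde V=V$. A \emph{lift} of a point or line is a free direct summand of $\tilde V$, of rank $1$ or $2$, reducing to it.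

Take $p=2$ first. The four points $[1{:}0{:}0]$, $[0{:}1{:}0]$, $[0{:}0{:}1]$, $[1{:}1{:}1]$ determine six joining lines, which meet in three further points $[1{:}1{:}0]$, $[1{:}0{:}1]$, $[0{:}1{:}1]$. The determinant of these three vectors is $\pm2$, so for $p=2$ they lie on a seventh line; this is the Fano plane. If all points and lines are lifted with their incidences, coordinates can be chosen so that the first four lifted points have the same form. The three further points are then forced, and they lie in a rank-$2$ summand only if the determinant vanishes, that is, $2=0$ in $\mathcal O_2$.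

For general $p$ we make a configuration that adds $1$ repeatedly. In the affine chart $x_3=1$ take the points $A_i=(i,0)$ and $B_i=(i,1)$; going from $B_i$ down a vertical line to $A_i$ and up a line of slope $1$ leads to $B_{i+1}$, and after $p$ steps the path closes. Precisely, for $i\in\mathbb Z/p$ take the points
\[
\infty_{\mathrm h}=[1{:}0{:}0],\quad\infty_{\mathrm v}=[0{:}1{:}0],\quad\infty_{\mathrm d}=[1{:}1{:}0],\quad A_i=[i{:}0{:}1],\quad B_i=[i{:}1{:}1]
\]
and the lines
\[
\begin{array}{lll}
\ell_\infty: & x_3=0, & \text{containing }\infty_{\mathrm h},\infty_{\mathrm v},\infty_{\mathrm d},\\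
\ell_A: & x_2=0, & \text{containing }\infty_{\mathrm h}\text{ and all }A_i,\\
\ell_B: & x_2=x_3, & \text{containing }\infty_{\mathrm h}\text{ and all }B_i,\\
\mathrm{vert}_i: & x_1=ix_3, & \text{containing }\infty_{\mathrm v},A_i,B_i,\\
\mathrm{diag}_i: & x_1-x_2=ix_3, & \text{containing }\infty_{\mathrm d},A_i,B_{i+1}.
\end{array}
\]
These are $\Delta=2p+3$ distinct points and $\Delta$ distinct lines. Enumerate them as $P_1,\dots,P_\Delta$ and $L_1,\dots,L_\Delta$.

\begin{lemma}\label{lem:fano}
If $p\ne0$ in $\mathcal O_2$, there are no lifts $\tilde P_t$, $\tilde L_i$ of the points and lines such that $\tilde P_t\subset\tilde L_i$ whenever $P_t\subset L_i$.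
\end{lemma}

\begin{proof}
Suppose such lifts exist; we mark them by a tilde. By (F1), two lifted points with distinct reductions span a free module of rank $2$, so a lifted line containing both equals their span. Likewise a lifted point contained in a free module of rank $1$ equals it. Generators of $\tilde\infty_{\mathrm h},\tilde\infty_{\mathrm v},\tilde A_0$ form a basis of $\tilde V$, and in this basis a generator of $\tilde B_1$ has unit coordinates. Rescaling the basis vectors, we get
\[
\tilde\infty_{\mathrm h}=[1{:}0{:}0],\quad\tilde\infty_{\mathrm v}=[0{:}1{:}0],\quad\tilde A_0=[0{:}0{:}1],\quad\tilde B_1=[1{:}1{:}1].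
\]
Each of $\ell_\infty,\ell_A,\ell_B,\mathrm{vert}_0,\mathrm{diag}_0$ contains two of these four points, so their lifts are $x_3=0$, $x_2=0$, $x_2=x_3$, $x_1=0$, $x_1=x_2$ respectively. Solving the pairs of equations gives $\tilde\infty_{\mathrm d}\subset\tilde\ell_\infty\cap\widetilde{\mathrm{diag}}_0=[1{:}1{:}0]$ and $\tilde B_0\subset\tilde\ell_B\cap\widetilde{\mathrm{vert}}_0=[0{:}1{:}1]$, with equality in both cases.

Let $1\le i\le p-1$ be an integer and suppose $\tilde B_i=[i{:}1{:}1]$. Then $\widetilde{\mathrm{vert}}_i$, spanned by $\tilde\infty_{\mathrm v}$ and $\tilde B_i$, is $x_1=ix_3$; hence $\tilde A_i=\tilde\ell_A\cap\widetilde{\mathrm{vert}}_i=[i{:}0{:}1]$. Next $\widetilde{\mathrm{diag}}_i$, spanned by $\tilde\infty_{\mathrm d}$ and $\tilde A_i$, is $x_1-x_2=ix_3$; hence $\tilde B_{i+1}=\tilde\ell_B\cap\widetilde{\mathrm{diag}}_i=[i+1{:}1{:}1]$. For $i=p-1$ this says $\tilde B_0=[p{:}1{:}1]$. So $(p,1,1)$ is a multiple of $(0,1,1)$, and $p=0$ in $\mathcal O_2$.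
\end{proof}

\subsection{Encoding the configuration}

We want commuting nilpotent operators $J,\eta,\zeta$ such that a commuting lift produces a lift of the configuration. The plan is to place a copy of $V$ at each node $\nu$ of a grid. The operators $\eta,\zeta$ move along the grid and identify all copies with one $V$. The operator $J$ acts at each node and exhibits subspaces of $V$ as images and kernels. At one node only one point and one line are visible, and their incidence survives lifting because $\hat J$ is a $0/1$-matrix. Commutation forces the exhibited subspaces to grow along the grid, also after lifting, so a lifted point or line is constant on a connected region where its rank is constant. We therefore need a connected region for each point and for each line, such that every point region meets every line region. The kernels increase along the grid, so along a totally ordered set of nodes at most one line could appear; distinct lines need incomparable nodes, and this is why two directions $\eta,\zeta$ are used.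

Let $\Omega=\{0,1,\dots,\Delta^2+2\Delta\}^2$ with the product order, and $|\nu|=\nu_1+\nu_2$.

\emph{Points.} For $1\le t\le\Delta$ put $\sigma_t=\Delta^2+2(t-1)$, let $\Sigma_t=\{\nu\in\Omega:|\nu|\in\{\sigma_t,\sigma_t+1\}\}$, and define
\[
U^\nu_t=0\ \ (|\nu|<\sigma_t),\qquad U^\nu_t=P_t\ \ (\nu\in\Sigma_t),\qquad U^\nu_t=V\ \ (|\nu|\ge\sigma_t+2).
\]
Then $\nu\le\nu'$ implies $U^\nu_t\subset U^{\nu'}_t$. Since $\sigma_{t+1}=\sigma_t+2$, $U^\nu_{t+1}\ne0$ implies $U^\nu_t=V$; so $U^\nu_\Delta\subset\dots\subset U^\nu_1\subset V$.

\emph{Lines.} For $1\le i\le\Delta$ put $z_i^-=(i\Delta,(\Delta-i)\Delta)$, $z_i^+=z_i^-+(\Delta-1,\Delta-1)$, and $Q_i=\{\nu:z_i^-\le\nu\le z_i^+\}\subset\Omega$ (Figure~\ref{fig:grid}). We have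
\begin{equation}\label{eq:squares}
z_i^-\le z_{i'}^+\ \Longrightarrow\ i=i',
\end{equation}
because the first coordinate gives $i\Delta\le i'\Delta+\Delta-1$, so $i\le i'$, and the second gives $(\Delta-i)\Delta\le(\Delta-i')\Delta+\Delta-1$, so $i\ge i'$. In particular the squares $Q_i$ are disjoint. Put $K^\nu=L_i$ if $\nu\in Q_i$; $K^\nu=V$ if $\nu$ lies in no square and $\nu\ge z_i^-$ for some $i$; and $K^\nu=0$ otherwise. Then $\nu\le\nu'$ implies $K^\nu\subset K^{\nu'}$. Indeed, let $K^\nu\ne0$, so $z_i^-\le\nu\le\nu'$ for some $i$. If $\nu'$ lies in no square, $K^{\nu'}=V$. If $\nu'\in Q_{i'}$, then $i'=i$ by \eqref{eq:squares}, so $z_i^-\le\nu\le z_i^+$ and $K^\nu=L_i=K^{\nu'}$.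

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.36]
\fill[gray!30] (0,10.5)--(0,12.5)--(12.5,0)--(10.5,0)--cycle;
\foreach \s in {8.5,10.5,12.5,14.5} \draw[gray] (0,\s)--(\s,0);
\foreach \x in {0,...,15} \foreach \y in {0,...,15} \fill (\x,\y) circle (0.07);
\draw[thick] (2.6,5.6) rectangle (5.4,8.4);
\draw[thick] (5.6,2.6) rectangle (8.4,5.4);
\draw[thick] (8.6,-0.4) rectangle (11.4,2.4);
\node[fill=white,inner sep=1pt] at (4,7) {$Q_1$};
\node[fill=white,inner sep=1pt] at (7,4) {$Q_2$};
\node[fill=white,inner sep=1pt] at (10,1) {$Q_3$};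
\node at (-1.2,9.5) {$\Sigma_1$};
\node at (-1.2,11.5) {$\Sigma_2$};
\node at (-1.2,13.5) {$\Sigma_3$};
\end{tikzpicture}
\caption{The grid $\Omega$, drawn with $3$ in place of $\Delta=2p+3$. The $t$-th point of the configuration is visible on the diagonal band $\Sigma_t$ (two antidiagonals; $\Sigma_2$ is shaded), the $i$-th line on the square $Q_i$. Bands and squares are connected under horizontal and vertical unit steps, every band meets every square, and no node of one square is below a node of another in the product order.}
\label{fig:grid}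
\end{figure}

\begin{lemma}\label{lem:grid}
Each $\Sigma_t$ and each $Q_i$ is connected under steps $\pm(1,0),\pm(0,1)$, and $\Sigma_t\cap Q_i\ne\emptyset$ for all $t,i$.
\end{lemma}

\begin{proof}
Squares are connected. As $\sigma_t+1\le\Delta^2+2\Delta-1$, the band $\Sigma_t$ consists of all pairs of nonnegative integers with sum $\sigma_t$ or $\sigma_t+1$. A node with sum $\sigma_t+1$ is adjacent to one with sum $\sigma_t$, and the consecutive nodes $(u,\sigma_t-u)$, $(u+1,\sigma_t-u-1)$ are both adjacent to $(u+1,\sigma_t-u)$. On $Q_i$ the function $|\nu|$ takes all integer values in $[\Delta^2,\Delta^2+2\Delta-2]$, and this interval contains every $\sigma_t$.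
\end{proof}

\emph{The module.} Let $N=\bigoplus_{\nu\in\Omega}\bigoplus_{g=-\Delta}^{1}N_{\nu,g}$ with
\[
N_{\nu,-t}=U^\nu_t\ \ (1\le t\le\Delta),\qquad N_{\nu,0}=V,\qquad N_{\nu,1}=V/K^\nu.
\]
Let $J:N_{\nu,g}\to N_{\nu,g+1}$, $\eta:N_{\nu,g}\to N_{\nu+(1,0),g}$, $\zeta:N_{\nu,g}\to N_{\nu+(0,1),g}$ be the maps induced by $\mathrm{id}_V$, and zero if the target index is out of range. They are well defined by the inclusions above. They commute pairwise: two composites with the same source have the same target, and both are induced by $\mathrm{id}_V$ if the target index is in range and zero otherwise. For the $\mathbb Z^3$-grading by $(\nu,g)$, the operators $\eta,\zeta,J$ are homogeneous of degrees the unit vectors $\varepsilon_1,\varepsilon_2,\varepsilon_3$, hence nilpotent.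

\emph{A homogeneous Jordan basis.} At a node $\nu$, the subspaces $U^\nu_t,K^\nu$ other than $0$ and $V$ include at most one point $P$ and at most one line $L$. Either $P\subset L$ or $V=P\oplus L$, so $V$ has a basis $\mathcal B_\nu$ such that every $U^\nu_t$ and $K^\nu$ is spanned by a subset of $\mathcal B_\nu$. For $v\in\mathcal B_\nu$ the \emph{strand} of $v$ consists of the copies of $v$ in $N_{\nu,-t}$ for all $t$ with $v\in U^\nu_t$, the copy of $v$ in $N_{\nu,0}$, and the image of $v$ in $N_{\nu,1}$ if $v\notin K^\nu$. The strands together form a homogeneous basis of $N$, and $J$ sends each basis vector to the next one in its strand and the last one to $0$. Let $n=\dim N$ and let $\mu$ be the partition of $n$ given by the lengths of the strands. In this basis $J$ is the matrix of Section~\ref{sec:count}. Put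
\[
b=1+\eta\in\mathfrak z^\times,\qquad c=\zeta\in\mathfrak z .
\]

\begin{proposition}\label{prop:obstruction}
If $p\notin\wp^2$, then $\mathcal N_{\mathcal O}(b,c)=0$ for this $\mu$ and this pair.
\end{proposition}

\begin{proof}
Let $\tilde N=\mathcal O_2^n=\bigoplus\tilde N_{\nu,g}$ be graded by the same basis. Then $M_n(k)$ and $M_n(\mathcal O_2)$ are $\mathbb Z^3$-graded. Suppose $\mathcal N_{\mathcal O}(b,c)>0$.

\emph{Step 1: a homogeneous lift.} A lift need not respect the grading, so we first extract one that does. Choose homogeneous lifts $\hat\eta,\hat\zeta$ of $\eta,\zeta$ and take $\hat b=1+\hat\eta$, $\hat c=\hat\zeta$ in \eqref{eq:affine}. A solution $(f,B',C')$ satisfies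
\begin{gather*}
\tfrac1\pi[\hat J,\hat\eta]+[J,B']+[D_f,\eta]=0,\qquad\tfrac1\pi[\hat J,\hat\zeta]+[J,C']+[D_f,\zeta]=0,\\
\tfrac1\pi[\hat\eta,\hat\zeta]+[\eta,C']+[B',\zeta]=0.
\end{gather*}
The first terms are homogeneous of degrees $\varepsilon_1+\varepsilon_3$, $\varepsilon_2+\varepsilon_3$, $\varepsilon_1+\varepsilon_2$. Taking the components of these degrees, we see that the equations still hold when $D_f,B',C'$ are replaced by their components of degrees $\varepsilon_3,\varepsilon_1,\varepsilon_2$. Now $D_f$ maps the last vector of a strand into the span of that strand and kills the other basis vectors, so its components have degrees $u\varepsilon_3$ with $u\le0$, and its component of degree $\varepsilon_3$ is zero. Therefore $\hat J$, $\tilde\eta=\hat\eta+\pi B'_{\varepsilon_1}$ and $\tilde\zeta=\hat\zeta+\pi C'_{\varepsilon_2}$ commute pairwise. They are homogeneous of degrees $\varepsilon_3,\varepsilon_1,\varepsilon_2$ and lift $J,\eta,\zeta$.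

\emph{Step 2: lifted subspaces.} Let $\tilde V=\tilde N_{(0,0),0}$ and $\varphi_\nu=\tilde\eta^{\nu_1}\tilde\zeta^{\nu_2}:\tilde V\to\tilde N_{\nu,0}$. This map reduces to $\mathrm{id}_V$, so it is an isomorphism. Put
\[
\tilde U^\nu_t=\varphi_\nu^{-1}\big(\hat J^t\tilde N_{\nu,-t}\big),\qquad\tilde K^\nu=\varphi_\nu^{-1}\big(\ker(\hat J:\tilde N_{\nu,0}\to\tilde N_{\nu,1})\big).
\]
The module $\tilde N_{\nu,0}$ has a basis indexed by $\mathcal B_\nu$. Since $\hat J$ moves basis vectors along strands, $\hat J^t\tilde N_{\nu,-t}$ is spanned by the basis vectors indexed by $\mathcal B_\nu\cap U^\nu_t$, and the kernel by those indexed by $\mathcal B_\nu\cap K^\nu$. So $\tilde U^\nu_t,\tilde K^\nu$ are free summands of $\tilde V$ lifting $U^\nu_t,K^\nu$, and $U^\nu_t\subset K^\nu$ implies $\tilde U^\nu_t\subset\tilde K^\nu$.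

\emph{Step 3: transport.} Let $\nu'=\nu+(1,0)\in\Omega$. Then $\tilde\eta\varphi_\nu=\varphi_{\nu'}$. As $\tilde\eta$ commutes with $\hat J$, it maps $\hat J^t\tilde N_{\nu,-t}$ into $\hat J^t\tilde N_{\nu',-t}$ and the kernel at $\nu$ into the kernel at $\nu'$. Hence $\tilde U^\nu_t\subset\tilde U^{\nu'}_t$ and $\tilde K^\nu\subset\tilde K^{\nu'}$, with equality when the ranks agree, by (F1). The same argument with $\tilde\zeta$ treats $\nu'=\nu+(0,1)$. By Lemma~\ref{lem:grid}, $\tilde U^\nu_t$ has a constant value $\tilde P_t$ on $\Sigma_t$, and $\tilde K^\nu$ has a constant value $\tilde L_i$ on $Q_i$. If $P_t\subset L_i$, then Step 2 at a node $\nu\in\Sigma_t\cap Q_i$ gives $\tilde P_t\subset\tilde L_i$. Since $p\notin\wp^2$ means $p\ne0$ in $\mathcal O_2$, this contradicts Lemma~\ref{lem:fano}.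
\end{proof}

The construction is far from small: there are three strands at each of the $(\Delta+1)^4$ nodes, so $n\ge3(2p+4)^4$.

\section{Reading module invariants from class equations}\label{sec:markers}

The class equation records of a module $N$ only the number $a(N)$, whereas $\tau_{\mathcal O}(\mu)$ counts modules with a prescribed reduction modulo $\pi^2$. The remedy is to add to $N$ a high power $E^m$ of a small test module $E$. The order $a(N\oplus E^m)$ remembers both $a(N)$ and the number of homomorphisms between $E$ and $N$, and for large $m$ a module with this much symmetry can only be of the form $N\oplus E^m$.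

\subsection{Markers}

A \emph{marker} is a module $E=\mathcal O_s[x]/(F)$ with $s\in\{1,2\}$ and $F$ monic of degree $j\ge1$, $F\equiv(x-\theta)^j$ modulo $\pi$ for some $\theta\in k$. For $s=1$ we write $Y_{\theta,j}=k[x]/(x-\theta)^j$, for $s=2$ we write $H_F$. The marker $E$ has type $(s^j)$, and $\mathrm{End}_RE=E$ is a local ring of order $q^{sj}$ with residue field $k$, since the ideal $(\pi,x-\hat\theta)$ is nilpotent. The module $H_F$ determines $F$, the only monic polynomial of degree $j$ in its annihilator in $\mathcal O_2[x]$.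

For finite $R$-modules $X,N$ define $h_X(N)$ and $e(X)$ by
\[
q^{h_X(N)}=|\mathrm{Hom}_R(X,N)|\cdot|\mathrm{Hom}_R(N,X)|,\qquad q^{e(X)}=|\mathrm{End}_RX|.
\]
The function $h_X$ is additive on direct sums. Write $h_{\theta,i}=h_{Y_{\theta,i}}$ and $h_F=h_{H_F}$. A map $E\to N$ is given by an element killed by $\pi^s$ and $F$, and maps $N\to E$ are counted by Lemma~\ref{lem:dual}(a),(b). Together with (F3) in the case $s=1$ this gives
\begin{align}
h_{\theta,i}(N)&=\dim\ker\big((x-\theta)^i\,|\,N[\pi]\big)+\dim\ker\big((x-\theta)^i\,|\,N/\pi N\big),\label{eq:hY}\\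
h_F(N)&=\operatorname{len}N/(\pi^2N+FN)+\operatorname{len}\ker\big(F\,|\,N[\pi^2]\big).\label{eq:hH}
\end{align}
For $F\equiv(x-\theta)^j$ we have $H_F[\pi]\cong H_F/\pi H_F=Y_{\theta,j}$, so
\begin{equation}\label{eq:hvalues}
h_{\theta,i}(Y_{\theta,j})=h_{\theta,i}(H_F)=2\min(i,j).
\end{equation}
By \eqref{eq:hH} and (F3),
\begin{equation}\label{eq:hdiv}
h_F(H_{F'})=2\operatorname{len}\mathcal O_2[x]/(F,F')\le4\deg F,\quad\text{with equality if and only if }F\mid F'.
\end{equation}

These invariants recognize the modules counted by $\tau_{\mathcal O}(\mu)$. Keep the notation of Section~\ref{sec:count} and put $D=j_d$.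

\begin{lemma}\label{lem:recognize}
Let $F$ be a $\mu$-chain and $\bar N$ an $\mathcal O_2[y]$-module, free of rank $n$ over $\mathcal O_2$. Then $\bar N\cong\bar N_F$ if and only if
\begin{enumerate}
\item[(i)] $\dim\ker(y^i\,|\,\bar N/\pi\bar N)=\sum_l\min(\mu_l,i)$ for $1\le i\le D$, and
\item[(ii)] $\operatorname{len}\bar N/F_i\bar N=2\sum_l\min(\mu_l,j_i)$ for $1\le i\le d$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since one of $F_i,F_u$ divides the other,
\begin{equation}\label{eq:lenchain}
\operatorname{len}\mathcal O_2[y]/(F_i,F_u)=2\min(j_i,j_u).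
\end{equation}
This gives (ii) for $\bar N_F$, and (i) holds because $\bar N_F/\pi\bar N_F=\bigoplus_lk[y]/(y^{\mu_l})$.

For the converse we fix $F_1,\dots,F_d$, allow every partition $\mu$ with parts in $\{j_1,\dots,j_d\}$, and induct on the number of parts. Condition (i) for $i=D$ says $y^D=0$ on $\bar N/\pi\bar N$, and then (i) says that $y$ has Jordan type $\mu$ there. Let $j_u$ be the largest part of $\mu$. By (ii), $\operatorname{len}\bar N/F_u\bar N=2n=\operatorname{len}\bar N$, so $\bar N$ is a module over $E=\mathcal O_2[y]/(F_u)$. Let $e\in\bar N$ lift a generator of a Jordan block of size $j_u$. The map $E\to\bar N$, $1\mapsto e$, sends the basis $1,\dots,y^{j_u-1}$ to elements independent modulo $\pi$, so it is injective by (F1). As $E$ is injective over itself (Lemma~\ref{lem:dual}(b)), $\bar N\cong E\oplus\bar N_1$. The complement $\bar N_1$ is free over $\mathcal O_2$, and by additivity and \eqref{eq:lenchain} it satisfies (i) and (ii) for $\mu$ with one part $j_u$ removed.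
\end{proof}

\subsection{Adding a high power of a marker}

Put $\omega_m=\prod_{i=1}^m(1-q^{-i})$. Then $|\mathrm{GL}_m(k)|=q^{m^2}\omega_m$, and $\omega_m\ge q^{-m}$ since each factor is at least $1-q^{-1}\ge q^{-1}$.

\begin{lemma}\label{lem:aut}
Let $X$ be a finite $R$-module whose endomorphism ring is local with residue field $k$, and $N$ a finite $R$-module without direct summand isomorphic to $X$. Then
\[
a(N\oplus X^m)=a(N)\,q^{m\,h_X(N)+m^2e(X)}\,\omega_m .
\]
\end{lemma}

\begin{proof}
Recall that $r$ lies in the Jacobson radical of a ring if and only if $1-wr$ is invertible for all $w$, and that $1-uv$ is invertible if and only if $1-vu$ is. Let $\mathfrak m$ be the maximal ideal of $\mathrm{End}X$; it is nilpotent, as the ring is finite. Let $u:N\to X$ and $v:X\to N$. Then $uv\in\mathfrak m$, for otherwise $v$ would be a split injection. For $w\in\mathrm{End}N$ the same applies to $u(wv)$, so $1-uwv$ and hence $1-wvu$ are invertible; thus $vu\in\operatorname{rad}\mathrm{End}N$.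

Write endomorphisms of $N\oplus X^m$ as $2\times2$ block matrices, and let $I$ be the set of those with diagonal blocks in $\operatorname{rad}\mathrm{End}N$ and $M_m(\mathfrak m)$. By the above, products of two off-diagonal blocks lie in these ideals, so $I$ is a two-sided ideal. An element $\left(\begin{smallmatrix}1+r&v\\u&1+r'\end{smallmatrix}\right)$ of $1+I$ is invertible, because $1+r$ and the Schur complement $1+r'-u(1+r)^{-1}v\in1+M_m(\mathfrak m)$ are. So $I$ lies in the radical, invertibility can be tested modulo $I$, and a block matrix is invertible if and only if its diagonal blocks are. There are $q^{m\,h_X(N)}$ choices for the off-diagonal blocks, and $|\mathrm{GL}_m(\mathrm{End}X)|=|\mathfrak m|^{m^2}|\mathrm{GL}_m(k)|=q^{m^2e(X)}\omega_m$.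
\end{proof}

\begin{remark}\label{rem:order}
Let $x$ act as $1$ on $M_\lambda$ and apply the lemma repeatedly with $X=\mathcal O_s$. As $|\mathrm{Hom}(\mathcal O_s,\mathcal O_{s'})|=q^{\min(s,s')}$, the order of $G_\lambda(\mathcal O)$ depends only on $\lambda$ and $q$.
\end{remark}

\begin{example}\label{ex:marker}
The modules $N=Y_{\theta',2}$, $\theta'\in k^\times$, all have $a(N)=q(q-1)$. By \eqref{eq:hY}, $h_{\theta,1}(N)$ is $2$ if $\theta'=\theta$ and $0$ otherwise, so $a(N\oplus Y_{\theta,1}^m)$ equals $q(q-1)q^{2m}|\mathrm{GL}_m(k)|$ in the first case and $q(q-1)|\mathrm{GL}_m(k)|$ in the second. The class sizes in $\mathrm{GL}_{m+2}(k)$ thus see whether the eigenvalue of $N$ is the marked one.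
\end{example}

Write $\lambda\cup s^m$ for $\lambda$ with $m$ parts $s$ added. The next lemma inverts Lemma~\ref{lem:aut}: once almost all of the power $E^m$ has been found, the order $a(N')$ gives the rest.

\begin{lemma}\label{lem:decode}
Fix $\lambda$, integers $a\ge1$, $v\ge0$, $C\ge0$, $j\ge1$ and $s\in\{1,2\}$. There is $m_0$ such that the following holds for $m>m_0$. Let $E$ be a marker of type $(s^j)$ and let $N'\in\mathcal E$ have type $\lambda\cup s^{jm}$, satisfy $a(N')=a\,q^{mv+m^2sj}\omega_m$, and have $E^{m-C}$ as a direct summand. Then $N'\cong N\oplus E^m$ with $N$ without summand $E$, $\lambda(N)=\lambda$, $h_E(N)=v$, $a(N)=a$.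
\end{lemma}

\begin{proof}
Write $N'=N\oplus E^u$ with $N$ without summand $E$; then $u\ge m-C$. Hence $|N|\le|M_\lambda|q^{sjC}$, and $a(N)\le B$ for a constant $B$ independent of $m$, $E$, $N'$. Let $a_{p'}$ denote the prime-to-$p$ part of $a$. Comparing prime-to-$p$ parts in Lemma~\ref{lem:aut},
\[
a(N)_{p'}\prod_{i\le u}(q^i-1)=a_{p'}\prod_{i\le m}(q^i-1).
\]
If $u>m$, then $a\ge q^{m+1}-1$; if $u<m$, then $B\ge q^m-1$. Both fail for large $m$, so $u=m$ and $\lambda(N)=\lambda$. Now $q^{m(h_E(N)-v)}=a/a(N)$ lies in $[1/B,a]$, which for large $m$ forces $h_E(N)=v$ and $a(N)=a$.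
\end{proof}

To find the summand $E^{m-C}$ we show that $x$ agrees with multiplication by $x$ on $E^m$ up to an error of bounded rank, and then cut the error away.

\begin{lemma}[Splitting]\label{lem:split}
Let $E=\mathcal O_s[x]/(F)$ be a marker with $\deg F=j$, and $G=\mathcal O_s^u$. Let $N$ be a finite $R$-module with an $\mathcal O$-decomposition $N=M''\oplus(E\otimes_{\mathcal O_s}G)$ in which
\[
x=\begin{pmatrix}P&Q\\S&x_E\otimes1+\Theta\end{pmatrix}.
\]
Fix a basis $(\epsilon_i)$ of $E$ over $\mathcal O_s$ with matrix units $\varepsilon_{i'i}$, and write $\Theta=\sum\varepsilon_{i'i}\otimes\Theta_{i'i}$ with $\Theta_{i'i}\in\mathrm{End}\,G$. Suppose that the images of $Q$, $S$ and of each $\Theta_{i'i}$ are generated by at most $\rho$ elements. Put $C=2(j+j^2)\rho$. If $u>C$, then $E^{u-C}$ is an $R$-direct summand of $N$.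
\end{lemma}

\begin{proof}
Put $C_1=C/2$; bars denote reduction modulo $\pi$. We find a large summand $U_0$ of $G$ on which the errors vanish and a small summand $U_1$ that receives them.

Consider $\psi:G\to\bigoplus_i\operatorname{im}Q\oplus\bigoplus_{i',i}\operatorname{im}\Theta_{i'i}$, $g\mapsto\big(Q(\epsilon_i\otimes g),\Theta_{i'i}g\big)$. By (F2) its image has at most $C_1$ generators. Lift a minimal generating set to $g_1,\dots,g_t\in G$. A relation among the $\bar g_i$ would give a relation among the generators modulo $\pi\psi(G)$, contrary to minimality; so the $g_i$ are part of a basis. Subtracting from each remaining basis vector a combination of the $g_i$ with the same image under $\psi$, we obtain a free summand $U_0\subset\ker\psi$ of rank at least $u-C_1$.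

The $G$-coordinates, with respect to $(\epsilon_i)$, of generators of $\operatorname{im}S$, together with generators of all $\operatorname{im}\Theta_{i'i}$, are at most $j\rho+j^2\rho=C_1$ elements of $G$. By the Smith normal form of the matrix with these columns, they lie in a free summand $U_1$ of rank at most $C_1$. Then $\operatorname{im}S$ and $\operatorname{im}\Theta$ lie in $E\otimes U_1$.

Choose a complement of $\bar U_0\cap\bar U_1$ in $\bar U_0$ and lift a basis of it to $U_0$; the lifts span a free module $U\subset U_0$ of rank at least $u-C$ with $\bar U\cap\bar U_1=0$. By (F1), bases of $U$ and $U_1$ together extend to a basis of $G$, so $G=U\oplus U^+$ with $U^+\supset U_1$. On $E\otimes U$ both $Q$ and $\Theta$ vanish, so $E\otimes U$ is $x$-stable with $x=x_E\otimes1$. The complement $M''\oplus(E\otimes U^+)$ is $x$-stable because $P,Q$ map into $M''$, while $S,\Theta$ map into $E\otimes U_1$.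
\end{proof}

Bounded rank comes from two sources: a large centralizer, and knowledge of the invariants $h_{\theta,i}$.

\begin{lemma}\label{lem:scalar}
If $T\in M_m(k)$, $\operatorname{codim}Z(T)\le Cm$ and $m>2C$, then $\operatorname{rank}(T-\theta)\le C$ for some $\theta\in k$.
\end{lemma}

\begin{proof}
Over an algebraic closure $\bar k$, let $\kappa_{\theta,i}$ be the number of Jordan blocks of $T$ at $\theta$ of size at least $i$, and $g=\max_\theta\kappa_{\theta,1}=\max_\theta\dim\ker(T-\theta)$. Homomorphisms between blocks of sizes $u,u'$ with the same eigenvalue form a space of dimension $\min(u,u')=\#\{i\ge1:i\le u,\ i\le u'\}$, so $\dim Z(T)=\sum_{\theta,i}\kappa_{\theta,i}^2\le g\sum_{\theta,i}\kappa_{\theta,i}=gm$. Hence $g\ge m-C>m/2$. Two eigenspaces cannot both have dimension above $m/2$, so the maximizing $\theta$ is unique, hence fixed by the Galois group, hence in the perfect field $k$.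
\end{proof}

\begin{lemma}\label{lem:block}
Let $N'=M''\oplus\mathcal O_s^u$ be an $\mathcal O$-decomposition of a finite $R$-module, $s\in\{1,2\}$, where $M''$ has type with $\rho$ parts, and let $x=\left(\begin{smallmatrix}P&Q\\S&T\end{smallmatrix}\right)$, $\bar T=T\bmod\pi$.
\begin{enumerate}
\item[(a)] $|\mathrm{End}_RN'|\le|M''|^{\rho+u}\,q^{s\rho u}\,|Z(T)|$.
\item[(b)] $|h_{\theta,i}(N')-2\dim\ker(\bar T-\theta)^i|\le2(2i+1)\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\beta=(\beta_{ab})\in\mathrm{End}_RN'$, the lower right block of $x\beta=\beta x$ reads $[T,\beta_{22}]=\beta_{21}Q-S\beta_{12}$. So for given $\beta_{11},\beta_{12},\beta_{21}$ there are at most $|Z(T)|$ choices of $\beta_{22}$, and these three blocks admit at most $|M''|^\rho$, $|M''|^u$, $q^{su\rho}$ choices.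

(b) Each of $N'/\pi N'=M''/\pi M''\oplus k^u$ and $N'[\pi]=M''[\pi]\oplus\pi^{s-1}\mathcal O_s^u$ is the sum of a $\rho$-dimensional space and a copy of $k^u$, and the lower right block of $x$ is $\bar T$. So $x-\theta=B_0+B_1$ with $B_0=0\oplus(\bar T-\theta)$ and $\operatorname{rank}B_1\le2\rho$. Then $(B_0+B_1)^i-B_0^i=\sum_{a<i}(B_0+B_1)^aB_1B_0^{i-1-a}$ has rank at most $2i\rho$, and $\dim\ker B_0^i=\rho+\dim\ker(\bar T-\theta)^i$. Apply \eqref{eq:hY}.
\end{proof}

\subsection{Refined counts}

The markers must be introduced in stages. A centralizer of order about $q^{m^2}$ on $k^m$ forces a nearly scalar matrix, but larger markers are not extremal in this sense: $a(Y_{\theta,2}^m)=q^{2m^2}\omega_m$ and $a(Y_{\theta,1}^m\oplus Y_{\theta',1}^m)=q^{2m^2}\omega_m^2$ have the same order of magnitude. So we first mark $\theta$ with $Y_{\theta,1}$, use the information gained to mark with $Y_{\theta,2},\dots,Y_{\theta,D}$, and only then mark with $H_{F_1},\dots,H_{F_d}$.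

Fix integers $1\le j_1<\dots<j_d=D$. Below $a\ge1$ and $v_i,w_i\ge0$ are integers. For $1\le j\le D$ let $\mathcal S_j(\lambda;v_1,\dots,v_j;a)$ be the number of pairs $(\theta,N)$ with $\theta\in k^\times$, $N\in\mathcal E$ without summands $Y_{\theta,i}$ $(i\le j)$, and
\[
\lambda(N)=\lambda,\qquad h_{\theta,i}(N)=v_i\ (i\le j),\qquad a(N)=a.
\]
For $0\le l\le d$ let $\mathcal T_l(\lambda;v_1,\dots,v_D;w_1,\dots,w_l;a)$ be the number of tuples $(\theta,F_1,\dots,F_l,N)$ where $(\theta,N)$ is counted by $\mathcal S_D(\lambda;v_1,\dots,v_D;a)$; $F_1\mid\dots\mid F_l$ are monic in $\mathcal O_2[x]$ with $\deg F_i=j_i$, $F_i\equiv(x-\theta)^{j_i}$ modulo $\pi$; $N$ has no summand $H_{F_i}$ and $h_{F_i}(N)=w_i$ for $i\le l$. Thus $\mathcal T_0=\mathcal S_D$.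

\begin{proposition}\label{prop:refined}
For given data on the left, the following hold for all sufficiently large $m$.
\begin{enumerate}
\item[(a)] $\mathcal S_1(\lambda;v_1;a)=\mathcal S_0\big(\lambda\cup1^m;\ a\,q^{mv_1+m^2}\omega_m\big)$.
\item[(b)] For $2\le j\le D$,
\[
\mathcal S_j(\lambda;v_1,\dots,v_j;a)=\mathcal S_{j-1}\big(\lambda\cup1^{jm};\ (v_i+2im)_{i<j};\ a\,q^{mv_j+jm^2}\omega_m\big).
\]
\item[(c)] For $1\le l\le d$ and $j=j_l$,
\begin{multline*}
\mathcal T_l(\lambda;v_1,\dots,v_D;w_1,\dots,w_l;a)\\
=\mathcal T_{l-1}\big(\lambda\cup2^{jm};\ (v_i+2m\min(i,j))_{i\le D};\ (w_i+4j_im)_{i<l};\ a\,q^{mw_l+2jm^2}\omega_m\big).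
\end{multline*}
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\rho$ be the number of parts of $\lambda$. The symbols $O(1)$, $O(m)$ and ``bounded'' refer to constants that depend on $q$ and the data on the left, but not on $m$ or on the object being counted.

\emph{The map.} Send $N$ to $N'=N\oplus E^m$ with $E=Y_{\theta,1}$, $Y_{\theta,j}$, $H_{F_l}$ in the three cases, forgetting $\theta$ in (a) and $F_l$ in (c). By Krull--Schmidt, $N'$ has none of the summands excluded on the right, since these are not isomorphic to $E$. The invariants of $N'$ are those on the right by Lemma~\ref{lem:aut}, additivity of $h$, \eqref{eq:hvalues} and \eqref{eq:hdiv}.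

\emph{Injectivity} for $m>\rho$. An indecomposable summand of $N$ has multiplicity at most $\rho$, so $E$ is the only indecomposable summand of $N'$ of multiplicity at least $m$. It determines the forgotten datum, and $N$ follows by cancellation.

\emph{Surjectivity.} Let $N'$, with its $\theta$ and $F_i$, be counted on the right. It suffices to find a marker $E$ of the required shape with $E^{m-O(1)}$ a summand of $N'$. Then Lemma~\ref{lem:decode} gives $N'=N\oplus E^m$ with $N$ without summand $E$ and with the required $\lambda(N)$, $h_E(N)$, $a(N)$. The module $N$ inherits the excluded summands from $N'$, and its invariants $h_{\theta,i}(N)$ follow from \eqref{eq:hvalues} by additivity. In (c) the conditions involving $F_i$, $i<l$, are checked at the end. Let $M'=M_\lambda$.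

\emph{Case (a).} Write $N'=M'\oplus k^m$ with blocks $P,Q,S,T$ of $x$. By Lemma~\ref{lem:block}(a), $q^{m^2-m}\le a(N')\le q^{O(m)}|Z(T)|$, so $\operatorname{codim}Z(T)=O(m)$. By Lemma~\ref{lem:scalar}, $\operatorname{rank}(T-\theta)=O(1)$ for some $\theta\in k$. The image of $Q$ lies in $M'$ and the image of $S$ is a quotient of $M'$, so both have at most $\rho$ generators. Lemma~\ref{lem:split} with $E=Y_{\theta,1}$, $\Theta=T-\theta$ gives a summand $Y_{\theta,1}^{m-O(1)}$, and $\theta\ne0$ because $x$ is bijective on it.

\emph{Case (b).} Write $N'=M'\oplus k^{jm}$. As $h_{\theta,1}(N')=2m+O(1)$, Lemma~\ref{lem:block}(b) shows that $T$ has $m+O(1)$ Jordan blocks at $\theta$. Let $n_i$ be the number of those of size $i$. We claim that $Y_{\theta,i}^{n_i-C_i}$ is a summand of $N'$ if $n_i>C_i=2(i+i^2)\rho$. Write $k^{jm}=(Y_{\theta,i}\otimes k^{n_i})\oplus Z$ with both summands $T$-stable, and apply Lemma~\ref{lem:split} with $M''=M'\oplus Z$, $\Theta=0$. Here $Z$ may be large, but the upper right block maps into $M'$ and the lower left block vanishes on $Z$, so both images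 have at most $\rho$ generators.

For $i<j$ the summand $Y_{\theta,i}$ is excluded, so $n_i\le C_i$. Hence $m-O(1)$ blocks have size at least $j$. If $t$ of them have size greater than $j$, then $j(m-O(1))+t\le jm$, so $t=O(1)$ and $n_j\ge m-O(1)$. The claim for $i=j$ gives a summand $Y_{\theta,j}^{m-O(1)}$.

\emph{Case (c), normal form.} Write $N'=M'\oplus\mathcal O_2^{jm}$. By Lemma~\ref{lem:block}(b), $\dim\ker(\bar T-\theta)^i=im+O(1)$ for $i\le j$. Let $\kappa_i=\dim\ker(\bar T-\theta)^i-\dim\ker(\bar T-\theta)^{i-1}$, the number of blocks at $\theta$ of size at least $i$. Then $\kappa_j=m+O(1)$, and $\kappa_{j+1}\le jm-\dim\ker(\bar T-\theta)^j=O(1)$. So $\bar T$ has $u=\kappa_j-\kappa_{j+1}=m+O(1)$ blocks of size $j$ at $\theta$, with $u\le m$ for reasons of dimension, and their sum has a $\bar T$-stable complement of dimension $j(m-u)=O(1)$. Lift this decomposition to $\mathcal O_2^{jm}=L\oplus Z$ with $L,Z$ free. Put $M''=M'\oplus Z$, which has bounded order, and let $T'$ be the lower right block of $x$ on $N'=M''\oplus L$. Modulo $\pi$, $T'$ is multiplication by $x$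 on $Y_{\theta,j}^u$.

Let $y=T'-\hat\theta$, and let $G\cong\mathcal O_2^u$ be spanned by lifts $g_1,\dots,g_u$ of generators of the blocks. The elements $y^ig_a$, $i<j$, reduce to a basis, so they form a basis of $L$; we write $y^i\otimes g$ for $y^ig$. Since $y^jG\subset\pi L$, there are $\Phi_0,\dots,\Phi_{j-1}\in M_u(k)$ with $y^jg=\pi\sum_{i<j}y^i\otimes\Phi_ig$. Thus $y=\hat J_0+\pi D_\Phi$, where $\hat J_0$ sends $y^i\otimes g$ to $y^{i+1}\otimes g$ for $i<j-1$ and kills $y^{j-1}\otimes g$, while $D_\Phi$ sends $y^{j-1}\otimes g$ to $\sum_iy^i\otimes\Phi_ig$ and kills $y^i\otimes g$ for $i<j-1$. If all $\Phi_i$ were scalars, $L$ would be a power of a marker $H_F$. We show that they are nearly scalar.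

\emph{Case (c), the centralizer of $T'$.} Let $J_0=\hat J_0\bmod\pi$, $S_0=k[y]/(y^j)$, so $Z(J_0)=M_u(S_0)$, and let $\Phi=\sum_i\Phi_iy^i\in M_u(S_0)$. Reduction maps $Z(T')$ to $Z(J_0)$ with kernel $\pi Z(J_0)$, of order $q^{ju^2}$. To find the image, let $\bar\beta\in Z(J_0)$ and choose a lift $\hat\beta\in Z(\hat J_0)=M_u(\mathcal O_2[y]/(y^j))$. For $\beta=\hat\beta+\pi\beta'$ we have $[T',\beta]=\pi\big([J_0,\beta']+[D_\Phi,\bar\beta]\big)$. By Lemma~\ref{lem:dual}(c) with $s=1$, a suitable $\beta'$ exists if and only if
\[
\operatorname{tr}([D_\Phi,\bar\beta]h)=\operatorname{tr}(D_\Phi[\bar\beta,h])=0\qquad\text{for all }h\in M_u(S_0).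
\]
For $h=\sum_ih_iy^i$ we have $D_\Phi h(y^a\otimes g)=\sum_iy^i\otimes\Phi_ih_{j-1-a}g$, so $\operatorname{tr}(D_\Phi h)=\sum_a\operatorname{tr}(\Phi_ah_{j-1-a})=\langle\Phi,h\rangle$, where $\langle h',h\rangle$ is the trace of the coefficient of $y^{j-1}$ in $h'h$. This form on $M_u(S_0)$ is symmetric, satisfies $\langle h'h'',h\rangle=\langle h',h''h\rangle$, and is nondegenerate, since $E_{ab}y^i$ and $E_{ba}y^{j-1-i}$ are dual bases. Hence $\langle\Phi,[\bar\beta,h]\rangle=\langle[\Phi,\bar\beta],h\rangle$, and the condition is $[\Phi,\bar\beta]=0$. Writing $Z_\Phi$ for the centralizer of $\Phi$ in $M_u(S_0)$, we get $|Z(T')|=q^{ju^2+\dim Z_\Phi}$.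

\emph{Case (c), the marker.} By Lemma~\ref{lem:block}(a), $q^{2jm^2-m}\le a(N')\le q^{O(m)}|Z(T')|$. As $u\le m$, this gives $\dim Z_\Phi\ge ju^2-O(m)$, so $Z_\Phi$ has codimension $O(m)$ in $M_u(S_0)$. Its intersection with the constants $M_u(k)$ is $\bigcap_iZ(\Phi_i)$, so each $Z(\Phi_i)$ has codimension $O(m)=O(u)$ in $M_u(k)$. By Lemma~\ref{lem:scalar} there are $f_i\in k$ with $\operatorname{rank}(\Phi_i-f_i)=O(1)$. Let
\[
F=(x-\hat\theta)^j-\pi\sum_{i<j}f_i\,(x-\hat\theta)^i .
\]
Identify $L$ with $H_F\otimes G$ by matching $y^i\otimes g$ with $(x-\hat\theta)^i\otimes g$. Then $T'=x_{H_F}\otimes1+\Theta$, where the only nonzero components of $\Theta$ are $\Theta_{i,j-1}=\pi(\Phi_i-f_i)$, whose images have $O(1)$ generators. Since $M''$ is bounded, Lemma~\ref{lem:split} gives a summand $H_F^{m-O(1)}$.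

So $N'=N\oplus H_F^m$ with $\lambda(N)=\lambda$. For $i<l$ we have $w_i+4j_im=h_{F_i}(N)+m\,h_{F_i}(H_F)$. If $F_i\nmid F$, then $h_{F_i}(H_F)\le4j_i-1$ by \eqref{eq:hdiv}, so $h_{F_i}(N)\ge m$; this is impossible for large $m$, as $h_{F_i}(N)\le2\operatorname{len}M_\lambda$ by \eqref{eq:hH}. Hence $F_i\mid F$ and $h_{F_i}(N)=w_i$, and $(\theta,F_1,\dots,F_{l-1},F,N)$ is counted on the left.
\end{proof}

\begin{proposition}\label{prop:determined}
Let $\mathcal O,\mathcal O'$ have residue fields of the same cardinality. If the class equations of $G_\lambda(\mathcal O)$ and $G_\lambda(\mathcal O')$ agree for all $\lambda$ with parts in $\{1,2,4\}$, then $\tau_{\mathcal O}(\mu)=\tau_{\mathcal O'}(\mu)$ for every partition $\mu$.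
\end{proposition}

\begin{proof}
Let $\mu$ be a partition of $n$ with distinct part sizes $j_1<\dots<j_d=D$. Put $v_i=2\sum_l\min(\mu_l,i)$ for $i\le D$ and $w_i=4\sum_l\min(\mu_l,j_i)$ for $i\le d$. We first show
\begin{equation}\label{eq:tauT}
(q-1)\,\tau_{\mathcal O}(\mu)=\sum_{a\ge1}\mathcal T_d\big((4^n);v;w;a\big).
\end{equation}
Fix $\theta\in k^\times$, put $y=x-\hat\theta$, and view $F_1,\dots,F_d$ as polynomials in $y$; they form a $\mu$-chain $F$. Let $N$ be an $R$-module of type $(4^n)$ and $\bar N=N/\pi^2N$. All summands of $N$ are free over $\mathcal O_4$, so no marker is a summand. Multiplication by $\pi^3$ and $\pi^2$ gives $R$-isomorphisms $N/\pi N\cong N[\pi]$ and $\bar N\cong N[\pi^2]$. By \eqref{eq:hY}, \eqref{eq:hH} and (F3), $h_{\theta,i}(N)=2\dim\ker(y^i\,|\,\bar N/\pi\bar N)$ and $h_{F_i}(N)=2\operatorname{len}\bar N/F_i\bar N$. So the conditions $h_{\theta,i}(N)=v_i$, $h_{F_i}(N)=w_i$ are (i) and (ii) of Lemma~\ref{lem:recognize}, and they mean $\bar N\cong\bar N_F$. For such $N$, $x=y+\hat\theta$ is bijective, since $y$ is nilpotent modulo $\pi$ and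 $\theta\ne0$. Thus each $\theta$ contributes $\sum_FC(F)$, which proves \eqref{eq:tauT}.

Fix $a$. Starting from $\mathcal T_d((4^n);v;w;a)$, apply Proposition~\ref{prop:refined}(c) for $l=d,\dots,1$, then (b) for $j=D,\dots,2$, then (a). At each step choose $m$ after the data produced so far, large enough for both rings. The new data are integers in the allowed range, given by the same formulas for both rings, and only parts $1$ and $2$ are added. So for both rings $\mathcal T_d((4^n);v;w;a)=\mathcal S_0(\lambda^*;a^*)$ with the same $a^*$ and the same $\lambda^*$, whose parts lie in $\{1,2,4\}$. These numbers agree by hypothesis and \eqref{eq:S0}; sum over $a$.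
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose the class equations of $G_\lambda(\mathcal O)$ and $G_\lambda(\mathcal O')$ agree for all $\lambda$ with parts in $\{1,2,4\}$. By Proposition~\ref{prop:determined}, $\tau_{\mathcal O}(\mu)=\tau_{\mathcal O'}(\mu)$ for every $\mu$. Let $\mu$, $b$, $c$ be as in Section~\ref{sec:fano}. Since $p\notin\wp^2$, Proposition~\ref{prop:obstruction} gives $\mathcal N_{\mathcal O}(b,c)=0$. Since $p\in\wp'^2$, Proposition~\ref{prop:compare} then gives $\tau_{\mathcal O'}(\mu)>\tau_{\mathcal O}(\mu)$, a contradiction.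
\end{proof}

\begin{remark}
The hypothesis $p\in\wp'^2$ enters only in Proposition~\ref{prop:compare}, and $p\notin\wp^2$ only in Lemma~\ref{lem:fano}. If both rings satisfy $p\in\wp^2$, the proof of Proposition~\ref{prop:compare} shows that every pair lifts for both, so $\tau_{\mathcal O}(\mu)=\tau_{\mathcal O'}(\mu)$ for all $\mu$ and this invariant does not separate them.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Singla} Pooja Singla, \emph{A canonical section method for conjugacy classes of $\mathrm{GL}_n(\mathcal O_2)$}, arXiv:2608.10468 (2026).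
\end{thebibliography}
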